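\title{The eventual dimension of an entire function of class $\mathcal{B}$ equals the dimension of its escaping set}

\begin{abstract}
Let $f$ be a transcendental entire function whose critical and asymptotic values form a bounded set. Its eventual dimension is the limit, as $R\to\infty$, of the Hausdorff dimension of the set of points in the Julia set whose orbits stay outside the disk of radius $R$. We prove that the eventual dimension always equals the Hausdorff dimension of the escaping set of $f$. Orbits that stay far out without escaping produce finite conformal iterated function systems far from the origin; passing through such systems, farther and farther out, and staying very long in each, gives Cantor sets of escaping points with no loss of dimension. The same method identifies the dimension carried by the nonescaping orbits far out with the dimension of hyperbolic sets far out, and with the smallest possible dimension of a set of slowly escaping points.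
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $f\colon\mathbb{C}\to\mathbb{C}$ be a transcendental entire function and let $f^n$ be its $n$-th iterate. The \emph{Julia set} $J(f)$ is the set of points at which the family $(f^n)$ is not equicontinuous with respect to the spherical metric, and the \emph{escaping set} is
\[
I(f)=\{z\in\mathbb{C}: f^n(z)\to\infty \text{ as } n\to\infty\}.
\]
A number $w\in\mathbb{C}$ is an \emph{asymptotic value} of $f$ if $f(z)\to w$ as $z\to\infty$ along some curve. Let $\operatorname{sing}(f^{-1})$ be the set of critical values and asymptotic values of $f$. The \emph{Eremenko--Lyubich class} $\mathcal{B}$ consists of the transcendental entire functions for which $\operatorname{sing}(f^{-1})$ is bounded; the simplest member is $e^z$, with $\operatorname{sing}(f^{-1})=\{0\}$. It is known that $I(f)\subset J(f)$ for $f\in\mathcal{B}$.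

We write $\dim$ for Hausdorff dimension, with $\dim\emptyset=0$. There are two natural ways to measure how much of the dynamics takes place near infinity. One is $\dim I(f)$. For the other, put
\[
J_R(f)=\{z\in J(f): |f^n(z)|\ge R \text{ for all } n\ge1\}\qquad(R>0),
\]
and define the \emph{eventual dimension}
\[
\operatorname{edim}(f)=\inf_{R>0}\dim J_R(f).
\]
The sets $J_R(f)$ decrease as $R$ grows, so the infimum is the limit as $R\to\infty$. The first quantity sees the orbits that tend to infinity; the second sees all orbits that stay far out, whether or not they tend to infinity.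

One inequality is known and easy. Let $f\in\mathcal{B}$, $R>0$ and $z\in I(f)$. For large $n$ the point $f^n(z)$ lies in $I(f)\subset J(f)$ and its orbit stays outside the disk of radius $R$. Hence $I(f)\subset\bigcup_n f^{-n}(I(f)\cap J_R(f))$. Neither preimages under $f^n$ nor countable unions raise the dimension (see (D1) and (D2) in Section~\ref{sec:background}), so
\begin{equation}\label{eq:easy}
\dim I(f)=\dim\bigl(I(f)\cap J_R(f)\bigr)\le\dim J_R(f)\qquad\text{for every } R>0,
\end{equation}
and therefore $\dim I(f)\le\operatorname{edim}(f)$. It is also known that $\dim I(f)\in[1,2]$ for every transcendental entire $f$, and that for each $d\in[1,2]$ there is $f\in\mathcal{B}$ with $\operatorname{edim}(f)=\dim I(f)=d$. The question we answer comes from the paper of Rempe and Stallard \cite{RS}: \emph{is there a function $f\in\mathcal{B}$ with $\operatorname{edim}(f)\ne\dim I(f)$?}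

One might well expect that there is. The intersection of all the sets $J_R(f)$ is empty, so no limit set carries the dimension $\operatorname{edim}(f)$, and for each $R$ the dimension of $J_R(f)$ could be carried entirely by bounded orbits. No general principle turns bounded orbits far out into escaping orbits. For the map $je^{i\theta}\mapsto je^{2i\theta}$ on the union of the circles $|z|=j$, $j\in\mathbb{N}$, the points whose orbits stay outside the disk of radius $R$ form a set of dimension $1$ for every $R$, and yet no point escapes. What this map lacks is a way of getting from one circle to the next. For $f\in\mathcal{B}$ such passages always exist, and they decide the question.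

\begin{theorem}\label{thm:main}
For every $f\in\mathcal{B}$ we have $\operatorname{edim}(f)=\dim I(f)$.
\end{theorem}

The proof runs as follows. Suppose that $\dim I(f)<d<\operatorname{edim}(f)$. Then for every $R$ the nonescaping points of $J_R(f)$ form a set of dimension greater than $d$. Their orbits return infinitely often to a bounded region far out, and the inverse branches along these returns contain a finite iterated function system that is rich enough to generate dimension $d$ (Proposition~\ref{prop:systems}). We take a sequence of such systems tending to infinity and connect each to the next by an inverse branch that stays far out (Lemma~\ref{lem:transition}). Following the first system for a long time, then the connection, then the second system for a long time, and so on, produces a Cantor set of escaping points. Each connection costs a definite factor in size, but a sufficiently long stay in the systems makes these costs invisible to the dimension (Proposition~\ref{prop:escape}). So $\dim I(f)\ge d$, a contradiction.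

The points so constructed can be made to escape as slowly as we like, and this leads to a refinement, which is not needed for Theorem~\ref{thm:main}. A \emph{hyperbolic set} is a compact set $X\subset\mathbb{C}$ with $f(X)\subset X$ and $|(f^n)'(z)|\ge c\kappa^n$ for all $z\in X$ and $n\ge1$, for some constants $c>0$ and $\kappa>1$. (The empty set qualifies.) For $Q\in\mathbb{R}$ put
\[
h_Q=\sup\{\dim X: X\subset\{|z|\ge e^Q\}\text{ hyperbolic}\},\qquad
\operatorname{ehd}(f)=\inf_Q h_Q=\lim_{Q\to\infty}h_Q,
\]
where the limit exists because $h_Q$ is nonincreasing in $Q$. For a sequence $a=(a_n)$ with $a_n\to\infty$ let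
\[
\mathrm{Slow}_a(f)=\{z\in I(f): |f^n(z)|\le a_n\text{ for all large } n\}.
\]

\begin{theorem}\label{thm:refined}
Let $f\in\mathcal{B}$.
\begin{enumerate}
\item[(a)] For every $R>0$ we have $\dim(I(f)\cap J_R(f))=\operatorname{edim}(f)$, and hence
\[
\dim J_R(f)=\max\{\operatorname{edim}(f),\ \dim(J_R(f)\setminus I(f))\}.
\]
\item[(b)] We have
\[
\inf_{R>0}\dim\bigl(J_R(f)\setminus I(f)\bigr)=\operatorname{ehd}(f)=\min_a\dim\mathrm{Slow}_a(f),
\]
where the minimum over all sequences $a$ with $a_n\to\infty$ is attained. In particular, for every such $a$,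
\[
\operatorname{ehd}(f)\le\dim\mathrm{Slow}_a(f)\le\dim I(f)=\operatorname{edim}(f).
\]
\end{enumerate}
\end{theorem}

Thus the dimension carried by the nonescaping orbits far out is already seen by compact expanding sets, it is inherited by the points that escape at any prescribed slow rate, and points that escape slowly enough carry no more than that. Theorem~\ref{thm:main} is proved in Sections~\ref{sec:log}--\ref{sec:cantor}, and Theorem~\ref{thm:refined} in Sections~\ref{sec:hyperbolic} and~\ref{sec:slow}.

\section{Background on dimension and univalent functions}\label{sec:background}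

Throughout, $D(x,r)$ is the open and $\overline{D}(x,r)$ the closed disk with center $x$ and radius $r$. For $S\subset\mathbb{C}$ and $s,\delta>0$ let $\mathcal{H}^s_\delta(S)$ be the infimum of $\sum_i(\operatorname{diam}S_i)^s$ over all countable covers of $S$ by sets $S_i$ of diameter at most $\delta$, and let $\mathcal{H}^s(S)=\lim_{\delta\to0}\mathcal{H}^s_\delta(S)$. Then $\dim S=\inf\{s>0:\mathcal{H}^s(S)=0\}$, and $\mathcal{H}^s(S)=\infty$ when $0<s<\dim S$. We use the following facts.

\begin{enumerate}
\item[(D1)] \emph{Countable stability.} $\dim\bigcup_{i\in\mathbb{N}}S_i=\sup_i\dim S_i$. In particular $\dim$ is monotone, and countable sets have dimension $0$.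
\item[(D2)] \emph{Holomorphic maps.} Let $g$ be holomorphic on an open set $\Omega\subset\mathbb{C}$ and nonconstant on each component. Then $\dim g(S)\le\dim S$ for $S\subset\Omega$, and $\dim g^{-1}(S)\le\dim S$ for $S\subset\mathbb{C}$. Indeed, outside the countable set of critical points, $\Omega$ is covered by countably many disks on which $g$ is bi-Lipschitz, bi-Lipschitz maps preserve dimension, and (D1) applies. Since $S\subset\exp^{-1}(\exp S)$, it follows that $\dim\exp(S)=\dim S$.
\item[(D3)] \emph{The $5r$-covering lemma.} Every family of closed disks with bounded radii contains a countable, pairwise disjoint subfamily such that the concentric disks of five times the radius cover the union of the original family.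
\item[(K1)] \emph{Koebe's $1/4$-theorem.} If $g$ is univalent (holomorphic and injective) on $D(x,\rho)$, then $g(D(x,\rho))\supset D(g(x),\rho|g'(x)|/4)$.
\item[(K2)] \emph{Koebe's distortion theorem.} If $g$ is univalent on $D(x,\rho)$, $0<t<1$ and $|z-x|\le t\rho$, then $(1-t)(1+t)^{-3}\le|g'(z)/g'(x)|\le(1+t)(1-t)^{-3}$.
\end{enumerate}

We also use without comment that a holomorphic map with $|g'|\le M$ on a convex set is $M$-Lipschitz there. Lower bounds for dimension come from the mass distribution principle.

\begin{lemma}\label{lem:mass}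
Let $C\subset\mathbb{C}$ be compact and let $\mu$ be a Borel probability measure on $C$. If there are $s,r_0>0$ such that $\mu(D(x,r))\le r^s$ for all $x\in C$ and $0<r<r_0$, then $\dim C\ge s$.
\end{lemma}

\begin{proof}
Points have measure $0$. Cover $C$ by countably many sets $S_i$ of diameters $\delta_i<r_0/2$, each meeting $C$. If $\delta_i>0$, then $S_i\subset D(x_i,2\delta_i)$ for any $x_i\in S_i\cap C$; the remaining $S_i$ are points. Hence $1=\mu(C)\le\sum_i(2\delta_i)^s$, and $\mathcal{H}^s(C)\ge2^{-s}>0$.
\end{proof}

\section{A model: long stages hide the cost of transitions}\label{sec:model}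

The step of the proof that preserves dimension is already visible for similarities of the unit interval. Let
\[
\varphi_0(x)=\tfrac14x+\tfrac18,\qquad \varphi_1(x)=\tfrac14x+\tfrac58,\qquad \psi_j(x)=\tau_jx+\tfrac18\quad(j\ge1),
\]
where $0<\tau_j\le\frac14$ are given numbers, possibly tending to $0$ very fast. The pair $\{\varphi_0,\varphi_1\}$ plays the part of an iterated function system; its critical exponent is $\frac12$, since $2\cdot(\frac14)^{1/2}=1$. The map $\psi_j$ plays the part of the passage from one system to the next: it offers no choice and it shrinks by $\tau_j$. Given integers $N_j\ge1$, consider the sequences $g_1,g_2,\dots$ made of $N_1$ maps from $\{\varphi_0,\varphi_1\}$, then $\psi_1$, then $N_2$ maps from $\{\varphi_0,\varphi_1\}$, then $\psi_2$, and so on; the $N_j$ free steps together with $\psi_j$ form \emph{stage} $j$. Let $C$ be the set of the points $\bigcap_kW_k$, where $W_k=g_1\circ\dots\circ g_k([0,1])$. Put $P_j=\tau_1\cdots\tau_{j-1}$ and $S_j=N_1+\dots+N_j$.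

After stage $j$, the set $C$ is covered by $2^{S_j}$ intervals of length $4^{-S_j}P_{j+1}$. The sum of the $s$-th powers of these lengths is $2^{S_j}4^{-sS_j}P_{j+1}^s$. For $s=\frac12$ it equals $P_{j+1}^{1/2}\to0$, so $\dim C\le\frac12$ always. If the stages are short, everything may be lost: for $N_j=1$ and $\tau_j=4^{-j}$ the sum is at most $2^j4^{-sj(j+1)/2}$, which tends to $0$ for every $s>0$, so $\dim C=0$.

Now let the $\tau_j$ be arbitrary and choose $N_{j-1}$ so large that $8/P_{j+1}\le4^{N_{j-1}/j}$ for all $j\ge2$. We claim that $\dim C=\frac12$. Let $\mu$ give equal mass to the disjoint intervals $W_k$ of each level $k$. If step $k+1$ is in stage $j$, then $j-1$ of the first $k$ steps are transitions, so $W_k$ has length $\ell_k=4^{-(k-j+1)}P_j$ and mass $2^{-(k-j+1)}=(\ell_k/P_j)^{1/2}$. All our maps send $[0,1]$ into $[\frac18,\frac78]$, so a point $x\in C\cap W_k$ has distance at least $\ell_k/8$ from the ends of $W_k$. Given a small $r$, let $k$ be maximal with $r\le\ell_k/8$. Then $(x-r,x+r)\subset W_k$ and $r>\ell_{k+1}/8\ge\tau_j\ell_k/8$, so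
\[
\mu(D(x,r))\le\Bigl(\frac{\ell_k}{P_j}\Bigr)^{1/2}\le\Bigl(\frac{8r}{P_{j+1}}\Bigr)^{1/2}\le\bigl(4^{N_{j-1}/j}\,r\bigr)^{1/2}\le r^{\frac12-\frac1{2j}},
\]
because $r\le4^{-k}\le4^{-N_{j-1}}$. Since $j\to\infty$ as $r\to0$, Lemma~\ref{lem:mass} gives $\dim C\ge\frac12$.

The order of the choices matters. The loss $8/P_{j+1}$ suffered in stage $j$ does not depend on the numbers $N_i$, and it is paid for by the length of the \emph{previous} stage, which guarantees that stage $j$ is only seen at scales $r\le 4^{-N_{j-1}}$. The rest of the proof of Theorem~\ref{thm:main} consists in finding the systems and the transitions inside the dynamics of $f$.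

\section{Logarithmic coordinates}\label{sec:log}

Fix $f\in\mathcal{B}$ for the rest of the paper. Near infinity $f$ has no singular values, and after a logarithmic change of variable it becomes uniformly expanding. This is where the hypothesis $f\in\mathcal{B}$ is used, apart from the inclusion $I(f)\subset J(f)$ in \eqref{eq:easy}.

\subsection{The logarithmic transform}

Choose $R_0\ge1$ with $\operatorname{sing}(f^{-1})\cup\{f(0)\}\subset D(0,R_0)$, and put
\[
G=\{|z|>R_0\},\quad A=f^{-1}(G),\quad L_0=\log R_0,\quad H=\{\operatorname{Re}w>L_0\},\quad \mathcal{T}=\exp^{-1}(A).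
\]
By \cite[\S2]{EL}, every component $V$ of $A$ is simply connected and $f\colon V\to G$ is a universal covering. Since $|f(0)|<R_0$, we have $0\notin V$, so a branch of the logarithm maps $V$ conformally onto a domain $T$, and $\exp^{-1}(V)$ is the disjoint union of the translates $T+2\pi ik$, $k\in\mathbb{Z}$. These translates, for all $V$, are the components of $\mathcal{T}$; we call them \emph{tracts}. There are countably many, and $\exp$ is injective on each. Both $f\circ\exp\colon T\to G$ and $\exp\colon H\to G$ are universal coverings, so there is a conformal map of $T$ onto $H$ that lifts $f\circ\exp$. Choose it for one tract over each $V$ and extend it to the translates by periodicity. This gives a holomorphic map $F\colon\mathcal{T}\to H$ with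
\[
\exp\circ F=f\circ\exp,\qquad F(\zeta+2\pi i)=F(\zeta),
\]
which maps every tract $T$ conformally onto $H$. We write $F_T^{-1}\colon H\to T$ for the inverse.

Two remarks are used constantly. First, $\zeta\in\mathcal{T}$ if and only if $|f(e^\zeta)|>R_0$; by induction,
\begin{equation}\label{eq:dictionary}
\begin{gathered}
\text{$F^n(\zeta)$ is defined if and only if $|f^l(e^\zeta)|>R_0$ for $1\le l\le n$,}\\
\text{and then $\exp F^n(\zeta)=f^n(e^\zeta)$ and $\operatorname{Re}F^n(\zeta)=\log|f^n(e^\zeta)|$.}
\end{gathered}
\end{equation}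
Second, if $\zeta-\xi\in2\pi i\mathbb{Z}$, then $F^l(\zeta)=F^l(\xi)$ for $l\ge1$ and $\operatorname{Re}F^l(\zeta)=\operatorname{Re}F^l(\xi)$ for $l\ge0$, whenever these are defined. We refer to this as \emph{periodicity}.

A disk of radius greater than $\pi$ contains two points that differ by $2\pi i$, so no tract contains such a disk. Apply (K1) to $F_T^{-1}$ on $D(w,\operatorname{Re}w-L_0)\subset H$: the image lies in $T$ and contains a disk of radius $\frac14(\operatorname{Re}w-L_0)|(F_T^{-1})'(w)|$. Hence
\begin{equation}\label{eq:expansion}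
|(F_T^{-1})'(w)|\le\frac{4\pi}{\operatorname{Re}w-L_0}\qquad(w\in H),
\end{equation}
and in particular $|(F_T^{-1})'(w)|\le4\pi/100<\frac17$ when $\operatorname{Re}w\ge L_0+100$.

\begin{example}\label{ex:exp}
Let $f(z)=e^z$ and $R_0=e$. Then $A=H=\{\operatorname{Re}z>1\}$, the tracts are $T_l=\operatorname{Log}H+2\pi il$ for $l\in\mathbb{Z}$, where $\operatorname{Log}$ is the principal branch, $F(\zeta)=e^\zeta$, and $F_{T_l}^{-1}(w)=\operatorname{Log}w+2\pi il$ has derivative $1/w$.
\end{example}

A tract may be thin and winding, but together with its translates it comes within $\pi$ of every point far to the right, and at such places $F$ can be made to move points much farther to the right.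

\begin{lemma}\label{lem:doubling}
There is $X_0\ge1$ such that for every $\omega$ with $\operatorname{Re}\omega\ge X_0$ there is $\omega'\in\mathcal{T}$ with $|\omega'-\omega|\le\pi$ and $\operatorname{Re}F(\omega')\ge2\operatorname{Re}\omega$.
\end{lemma}

\begin{proof}
Fix a tract $T$, let $t_0=L_0+200$ and $\gamma(t)=F_T^{-1}(t)$ for real $t\ge t_0$. Since $f(e^{\gamma(t)})=e^t\to\infty$ and $f$ is bounded on bounded sets, $\operatorname{Re}\gamma(t)\to+\infty$. Integrating \eqref{eq:expansion} gives $\operatorname{Re}\gamma(t)\le\operatorname{Re}\gamma(t_0)+4\pi\log\frac{t-L_0}{200}$. For $x\ge\operatorname{Re}\gamma(t_0)$ there is, by continuity, $t\ge t_0$ with $\operatorname{Re}\gamma(t)=x$, and any such $t$ satisfies $t\ge L_0+200\,e^{(x-\operatorname{Re}\gamma(t_0))/4\pi}$. Choose $X_0\ge\max\{1,\operatorname{Re}\gamma(t_0)\}$ such that the right side is at least $2x$ for $x\ge X_0$. Given $\omega$, take $x=\operatorname{Re}\omega$ and $\omega'=\gamma(t)+2\pi il$, with $l\in\mathbb{Z}$ such that $|\operatorname{Im}(\omega'-\omega)|\le\pi$. Then $F(\omega')=t\ge2x$.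
\end{proof}

From now on
\[
Q_0=\max\{L_0+200,\,X_0\},\qquad U_p=\overline{D}(p,20)\quad(p\in\mathbb{C}).
\]

\subsection{Inverse branches along returning orbits}

For $n\ge1$, a \emph{branch of time $n$} on $D(q,90)$ is a univalent map $g\colon D(q,90)\to\mathbb{C}$ such that $F^n$ is defined on its image and $F^n\circ g=\mathrm{id}+2\pi ik$ for some $k\in\mathbb{Z}$. We always regard the time as part of the data, and we write
\[
\lambda_g=\inf_{U_q}|g'|>0 .
\]
By (K2) with $t=\frac29$, and since $(11/7)^4<7$,
\begin{equation}\label{eq:distortion}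
\sup_{U_q}|g'|\le7\lambda_g .
\end{equation}
The radii that follow only provide room. Branches are defined on disks of radius $90$ and measured on the concentric disks of radius $20$, which bounds the distortion. Their images lie in disks of radius at most $17$, which keeps them a definite distance inside the next disk of radius $20$, as $[\frac18,\frac78]$ lies inside $[0,1]$ in the model.

An orbit segment that stays far to the right can be pulled back with a whole disk around its endpoint.

\begin{lemma}\label{lem:return}
Let $Q\ge Q_0$, $n\ge1$, $k\in\mathbb{Z}$ and $\operatorname{Re}p,\operatorname{Re}q\ge Q$. Let $\zeta\in D(p,1)$ be such that $F^n(\zeta)$ is defined, $\operatorname{Re}F^l(\zeta)\ge Q$ for $0\le l\le n$, and $F^n(\zeta)\in D(q,1)+2\pi ik$. Let $T_l$ be the tract containing $F^l(\zeta)$, $0\le l<n$. Then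
\begin{equation}\label{eq:return}
\varphi(w)=F_{T_0}^{-1}\circ F_{T_1}^{-1}\circ\dots\circ F_{T_{n-1}}^{-1}(w+2\pi ik)
\end{equation}
is defined on $D(q,90)$ and is a branch of time $n$ with $F^n\circ\varphi=\mathrm{id}+2\pi ik$. Moreover $\varphi(F^n(\zeta)-2\pi ik)=\zeta$, $\varphi(D(q,90))\subset D(p,16)$, $|\varphi'|\le7^{-n}$, and $\operatorname{Re}F^l(\varphi(w))\ge Q-100$ for $0\le l\le n$ and $w\in D(q,90)$.
\end{lemma}

\begin{proof}
Let $D_l=D(F^l(\zeta),100)$. Each $D_l$ lies in $\{\operatorname{Re}w>Q-100\}\subset\{\operatorname{Re}w>L_0+100\}$. By \eqref{eq:expansion}, for $1\le l\le n$ the map $F_{T_{l-1}}^{-1}$ has derivative of modulus less than $\frac17$ on $D_l$; it sends $F^l(\zeta)$ to $F^{l-1}(\zeta)$, and hence maps $D_l$ into $D(F^{l-1}(\zeta),100/7)\subset D_{l-1}$. Since $D(q,90)+2\pi ik\subset D_n$, the composition \eqref{eq:return} is defined and univalent, $|\varphi'|\le7^{-n}$, and $F^l(\varphi(w))\in D_l$ for $0\le l\le n$. Finally $\varphi(w)\in D(\zeta,100/7)\subset D(p,16)$, as $100/7+1<16$.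
\end{proof}

We denote by $\mathcal{R}^Q_n(p,q)$ the set of all maps $\varphi$ obtained in this way from all admissible $\zeta$ and $k$, and call its members \emph{return branches}. A member $\varphi$ determines its data in \eqref{eq:return}: $k$ through $F^n\circ\varphi=\mathrm{id}+2\pi ik$, and $T_l$ as the tract that contains $F^l(\varphi(D(q,90)))$. In particular $\mathcal{R}^Q_n(p,q)$ is countable.

\subsection{Transitions}

Given two places $p$ and $q$ far out, we want an orbit segment that starts near $p$, ends near $q$ modulo $2\pi i$, and on the way never falls much to the left of $p$. The preimages of the points $q+2\pi ik$, $k\ge0$, in one tract form a chain $\beta_0,\beta_1,\dots$ that runs to the right in small steps, so modulo $2\pi i$ the chain passes close to every point to the right of $\beta_0$. The difficulty is that $\beta_0$ may lie far to the right of $p$. Lemma~\ref{lem:doubling} lets us move to the right until we have passed it.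

\begin{lemma}\label{lem:transition}
Let $\operatorname{Re}p,\operatorname{Re}q\ge Q_0$. There are $m\ge1$ and a branch $\psi\colon D(q,90)\to D(p,17)$ of time $m$ such that $|\psi'|\le\frac17$ and $\operatorname{Re}F^l(\psi(w))\ge\operatorname{Re}p-17$ for $0\le l<m$ and $w\in D(q,90)$.
\end{lemma}

\begin{proof}
Fix a tract $T$ and let $\beta_k=F_T^{-1}(q+2\pi ik)$, $k\ge0$. The points $e^{\beta_k}$ are distinct, because $\exp$ is injective on $T$, and they solve $f(z)=e^q$; such solutions have no finite accumulation point, so $\operatorname{Re}\beta_k\to+\infty$. By \eqref{eq:expansion}, $|\beta_{k+1}-\beta_k|\le2\pi\cdot4\pi/200<1$.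

Let $\omega_0=p$. Inductively, choose $\omega_i'$ for $\omega_i$ as in Lemma~\ref{lem:doubling}, let $T_i$ be the tract containing $\omega_i'$, and set $\omega_{i+1}=F(\omega_i')$. Then $\operatorname{Re}\omega_i\ge2^i\operatorname{Re}p\ge Q_0$. Let $s\ge0$ be the first index with $\operatorname{Re}\omega_s\ge\operatorname{Re}\beta_0$. The numbers $\operatorname{Re}\beta_k$ start at or below $\operatorname{Re}\omega_s$ and tend to infinity in steps smaller than $1$, so $|\operatorname{Re}\beta_k-\operatorname{Re}\omega_s|<1$ for some $k\ge0$. For a suitable $l\in\mathbb{Z}$ the point $\beta=\beta_k+2\pi il$ satisfies $|\beta-\omega_s|<1+\pi<5$.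

Define $\sigma_s(w)=F_T^{-1}(w+2\pi ik)+2\pi il$ on $D(q,90)$. There $\operatorname{Re}w-L_0>110$, so $|\sigma_s'|\le4\pi/110<\frac18$, and $\sigma_s(q)=\beta$ gives $\sigma_s(D(q,90))\subset D(\beta,12)\subset D(\omega_s,17)$. For $i=s,s-1,\dots,1$ put $\sigma_{i-1}=F_{T_{i-1}}^{-1}\circ\sigma_i$. If the image of $\sigma_i$ lies in $D(\omega_i,17)$, on which $|(F_{T_{i-1}}^{-1})'|<\frac17$, then, since $F_{T_{i-1}}^{-1}(\omega_i)=\omega_{i-1}'$, the image of $\sigma_{i-1}$ lies in
\[
D(\omega_{i-1}',17/7)\subset D(\omega_{i-1},17/7+\pi)\subset D(\omega_{i-1},17).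
\]
Take $\psi=\sigma_0$ and $m=s+1$. Then $|\psi'|<\frac18$, and $F^i\circ\psi=\sigma_i$ takes values in $D(\omega_i,17)$ for $0\le i\le s$, where the real part exceeds $\operatorname{Re}p-17$. By periodicity $F^{s+1}\circ\psi=F\circ\sigma_s=\mathrm{id}+2\pi ik$.
\end{proof}

For each pair $(p,q)$ we fix one such map $\psi_{p,q}\colon D(q,90)\to D(p,17)$ and call it the \emph{transition}. Its cost grows without bound as $q$ moves out: the proof gives $\lambda_{\psi_{p,q}}\le|\sigma_s'(q)|\le4\pi/(\operatorname{Re}q-L_0)$. So we are in the situation $\tau_j\to0$ of the model.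

\section{Iterated function systems from nonescaping orbits}\label{sec:systems}

The next definition is the analogue of the pair $\{\varphi_0,\varphi_1\}$, together with the information that the orbits it describes stay far out.

\begin{definition}\label{def:system}
Let $Q\ge Q_0$, $d>0$ and $\operatorname{Re}p\ge Q$. A \emph{$(Q,d)$-system at $p$} is a finite family $\Phi$ of branches $\varphi\colon D(p,90)\to D(p,16)$, of times $n_\varphi\ge1$, such that
\begin{enumerate}
\item[(S1)] $|\varphi'|\le\frac17$ for $\varphi\in\Phi$;
\item[(S2)] $\operatorname{Re}F^l(\varphi(w))\ge Q-100$ for $\varphi\in\Phi$, $w\in D(p,90)$ and $0\le l\le n_\varphi$;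
\item[(S3)] the sets $\varphi(U_p)$, $\varphi\in\Phi$, are pairwise disjoint;
\item[(S4)] $\sum_{\varphi\in\Phi}\lambda_\varphi^d\ge1$.
\end{enumerate}
\end{definition}

\begin{example}\label{ex:expsystem}
For $f(z)=e^z$, in the notation of Example~\ref{ex:exp}, there is a $(p,1)$-system at every large real $p$. Take
\[
\varphi_{n,l}(w)=\operatorname{Log}(w+14\pi in)+2\pi il,\qquad l\in\{-1,0,1\},\quad e^{p-10}\le14\pi n\le e^{p+10}.
\]
These are branches of time $1$, since $F\circ\varphi_{n,l}=\mathrm{id}+2\pi i\cdot7n$. As $p\to\infty$, the ratio $(w+14\pi in)/(14\pi in)$ tends to $1$ uniformly in $n$ and $w\in D(p,90)$, so $\varphi_{n,l}(w)=\log(14\pi n)+i\pi/2+2\pi il+o(1)$ and $|\varphi_{n,l}'(w)|=(1+o(1))/(14\pi n)$. The distance from $\varphi_{n,l}(w)$ to $p$ is at most $(10^2+(5\pi/2)^2)^{1/2}+o(1)<13+o(1)$, which gives the image condition, (S1) and (S2). The disks $U_p+14\pi in$ are disjoint because $14\pi>40$, and different $l$ give different tracts; this is (S3). Finally $\sum_n1/n\to\log e^{20}=20$, so $\sum_{n,l}\lambda_{\varphi_{n,l}}\to3\cdot20/(14\pi)>1$,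 which is (S4).
\end{example}

In general no formula is available, and the system has to be extracted from a set of large dimension. Orbits that stay to the right of $Q$ but do not escape visit a fixed unit disk, modulo $2\pi i$, infinitely often, and each return gives a return branch. These branches overlap heavily, since a later return refines an earlier one. By \eqref{eq:distortion} their images lie in disks of radius comparable to $\lambda_\varphi$, so the covering lemma selects disjoint ones that still account for the whole set.

\begin{proposition}\label{prop:systems}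
Let $Q\ge Q_0$ and $d>0$. If $\dim(J_{e^Q}(f)\setminus I(f))>d$, then there is a $(Q,d)$-system.
\end{proposition}

\begin{proof}
Let $\Lambda$ be the set of $\zeta$ such that $F^n(\zeta)$ is defined and $\operatorname{Re}F^n(\zeta)\ge Q$ for all $n\ge0$, and let $\Lambda'$ be the set of $\zeta\in\Lambda$ with $\operatorname{Re}F^n(\zeta)\not\to\infty$. If $z\in J_{e^Q}(f)\setminus I(f)$, then $|f^n(z)|\ge e^Q>R_0$ for $n\ge1$, so by \eqref{eq:dictionary} every $\zeta$ with $e^\zeta=f(z)$ lies in $\Lambda'$. Thus $J_{e^Q}(f)\setminus I(f)\subset f^{-1}(\exp\Lambda')$, and (D2) gives $\dim\Lambda'>d$.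

\emph{A disk of return.} For $p\in\mathbb{C}$ let
\[
E_p=\{\zeta\in\Lambda: F^n(\zeta)\in D(p,1)+2\pi i\mathbb{Z}\text{ for infinitely many } n\}.
\]
For each integer $M\ge Q$ cover the rectangle $\{Q\le\operatorname{Re}w\le M,\ |\operatorname{Im}w|\le\pi\}$ by finitely many disks $D(p,1)$ with centers in the rectangle. If $\zeta\in\Lambda'$, then for some $M$ the orbit of $\zeta$ lies in this rectangle, modulo $2\pi i$, infinitely often, and so it lies infinitely often in one of the disks, modulo $2\pi i$. Hence $\Lambda'$ is covered by countably many sets $E_p$ with $\operatorname{Re}p\ge Q$, and by (D1) one of them, $E=E_p$, has $\dim E>d$. Since $F(E)\subset E$, we have $E\subset\bigcup_nF^{-n}\bigl(E\cap(D(p,1)+2\pi i\mathbb{Z})\bigr)$, so $E\cap(D(p,1)+2\pi i\mathbb{Z})$ has dimension greater than $d$ by (D1) and (D2). By periodicity this set is the union of the $2\pi i\mathbb{Z}$-translates of $E_0=E\cap D(p,1)$. So $\dim E_0>d$, and $\mathcal{H}^d(E_0)=\infty$.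

\emph{Selecting disjoint branches.} Let $\zeta\in E_0$ and let $n\ge1$ be a return time, that is, $F^n(\zeta)\in D(p,1)+2\pi ik$ for some $k$. Lemma~\ref{lem:return} with $q=p$ gives $\varphi=\varphi_{\zeta,n}\in\mathcal{R}^Q_n(p,p)$ with $\lambda_\varphi\le7^{-n}$ and $\zeta=\varphi(\omega)$ for some $\omega\in D(p,1)$. Points of $U_p$ are within $21$ of $\omega$, so \eqref{eq:distortion} gives
\[
\varphi(U_p)\subset\overline{D}(\zeta,21\cdot7\lambda_\varphi)\subset\Delta_{\zeta,n}:=\overline{D}(\zeta,150\lambda_\varphi).
\]
Fix $N\ge1$. Every $\zeta\in E_0$ has return times $n\ge N$, so the disks $\Delta_{\zeta,n}$ with $n\ge N$ cover $E_0$. By (D3) there are countably many pairwise disjoint disks among them, belonging to branches $\varphi_i$ with $\lambda_{\varphi_i}\le7^{-N}$, whose fivefold enlargements cover $E_0$. The enlargements have diameters $1500\lambda_{\varphi_i}$, so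
\[
\sum_i(1500\lambda_{\varphi_i})^d\ge\mathcal{H}^d_{1500\cdot7^{-N}}(E_0),
\]
and the right side tends to $\mathcal{H}^d(E_0)=\infty$ as $N\to\infty$. Fix $N$ with $\sum_i\lambda_{\varphi_i}^d\ge2$ and take a finite subfamily $\Phi$ with sum at least $1$. Then (S4) holds, (S3) holds because the disks are disjoint, and the remaining properties are those of Lemma~\ref{lem:return}.
\end{proof}

The strict inequality in the hypothesis is what makes $\mathcal{H}^d(E_0)$ infinite, and this absorbs the constant $1500^d$ lost to distortion and covering.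

\section{Cantor sets of escaping points}\label{sec:cantor}

We first carry out the computation of Section~\ref{sec:model} for an arbitrary sequence of finite families of conformal contractions. The maps are no longer similarities, but no distortion estimate is needed: the product of the numbers $\lambda_g$ is a lower bound for the derivative of a composition, and (K1) turns it into a disk inside the image.

\begin{lemma}\label{lem:cantor}
Let $d>0$ and $p_0,p_1,\ldots\in\mathbb{C}$. For $k\ge1$ let $\Psi_k$ be a finite nonempty family of univalent maps $g\colon D(p_k,90)\to D(p_{k-1},17)$ with $|g'|\le\frac17$, such that the sets $g(U_{p_k})$, $g\in\Psi_k$, are pairwise disjoint. For $g\in\Psi_k$ let $\lambda_g=\inf_{U_{p_k}}|g'|$, and put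
\[
\sigma_k=\sum_{g\in\Psi_k}\lambda_g^d,\qquad \eta_k=\min_{g\in\Psi_k}\lambda_g,\qquad \Gamma_k=\Bigl(\frac{4}{3\eta_{k+1}}\Bigr)^d\frac{1}{\sigma_1\cdots\sigma_k}.
\]
For each word $(g_k)\in\Sigma=\prod_{k\ge1}\Psi_k$ the sets $W_k=g_1\circ\dots\circ g_k(U_{p_k})$ decrease to a single point $x=\pi((g_k))$, and there are $y_k\in U_{p_k}$ with $y_0=x$ and $y_k=g_{k+1}(y_{k+1})$ for all $k\ge0$. The set $C=\pi(\Sigma)$ is compact. If $\limsup_{k\to\infty}\frac1k\log\Gamma_k\le0$, then $\dim C\ge d$.
\end{lemma}

\begin{proof}
Write $G_k=g_1\circ\dots\circ g_k$, $G_0=\mathrm{id}$ and $W_0=U_{p_0}$. Since $g_{k+1}$ maps $D(p_{k+1},90)$ into $D(p_k,17)\subset U_{p_k}$, the map $G_k$ is univalent on $D(p_k,90)$ and the compact sets $W_k=G_k(U_{p_k})$ are nested. Also $|G_k'|\le7^{-k}$, so $\operatorname{diam}W_k\le40\cdot7^{-k}$. This defines $x$. Let $y_k\in U_{p_k}$ be the point with $G_k(y_k)=x$; then $G_k(g_{k+1}(y_{k+1}))=x$, and injectivity gives $y_k=g_{k+1}(y_{k+1})$. Words that agree in the first $k$ places have images within $40\cdot7^{-k}$, so $\pi$ is continuous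 on the compact product space $\Sigma$, and $C$ is compact.

The sets $W_k$ and $\tilde W_k$ belonging to different initial words $g_1\dots g_k$ and $\tilde g_1\dots\tilde g_k$ are disjoint. Indeed, if the words first differ in place $i$, then $g_i(U_{p_i})$ and $\tilde g_i(U_{p_i})$ are disjoint, $G_{i-1}=\tilde G_{i-1}$ is injective, and $W_k\subset G_{i-1}(g_i(U_{p_i}))$, $\tilde W_k\subset G_{i-1}(\tilde g_i(U_{p_i}))$. Give $g\in\Psi_k$ the probability $\lambda_g^d/\sigma_k$, and let $\mu$ be the image under $\pi$ of the product measure on $\Sigma$. It is a Borel probability measure on $C$. By disjointness $\pi^{-1}(W_k)$ is exactly the set of words beginning with $g_1\dots g_k$, so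
\[
\mu(W_k)=\frac{\ell_k^{\,d}}{\sigma_1\cdots\sigma_k},\qquad\text{where }\ \ell_k=\lambda_{g_1}\cdots\lambda_{g_k},\quad\ell_0=1 .
\]

Let $x=\pi((g_k))$. By the chain rule $|G_k'|\ge\ell_k$ on $U_{p_k}$, because for $w\in U_{p_k}$ the point $g_{i+1}\circ\dots\circ g_k(w)$ lies in $U_{p_i}$. Since $y_k=g_{k+1}(y_{k+1})\in D(p_k,17)$, we have $D(y_k,3)\subset U_{p_k}$, and (K1) gives $D(x,\frac34\ell_k)\subset W_k$. Let $0<r\le\frac34$ and let $k$ be maximal with $r\le\frac34\ell_k$; it exists since $\ell_0=1$ and $\ell_k\le7^{-k}\to0$. Then $r>\frac34\ell_{k+1}\ge\frac34\eta_{k+1}\ell_k$, so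
\[
\mu(D(x,r))\le\mu(W_k)\le\Gamma_k\,r^d,\qquad r\le7^{-k}.
\]
Let $0<\varepsilon<d$ and choose $k_0$ with $\Gamma_k\le7^{\varepsilon k}$ for $k\ge k_0$. If $r<r_0:=\frac34\eta_1\cdots\eta_{k_0}$, then $r\le\frac34\ell_{k_0}$ for every word, so $k\ge k_0$ and $\mu(D(x,r))\le7^{\varepsilon k}r^d\le r^{d-\varepsilon}$. Lemma~\ref{lem:mass} gives $\dim C\ge d-\varepsilon$.
\end{proof}

We now feed systems and transitions into this lemma. Long stages do two things at once: they make $\Gamma_k$ subexponential, and they slow the escape down.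

\begin{proposition}\label{prop:escape}
Let $d>0$, and suppose that for $j\ge1$ there are $(Q_j,d)$-systems, where $Q_j\ge Q_0$ and $Q_j\to\infty$. Then $\dim\mathrm{Slow}_a(f)\ge d$ for every sequence $a=(a_n)$ with $a_n\to\infty$. In particular $\dim I(f)\ge d$.
\end{proposition}

\begin{proof}
Let $\Phi_j$ be a $(Q_j,d)$-system at $q_j$, and let $\psi_j=\psi_{q_j,q_{j+1}}\colon D(q_{j+1},90)\to D(q_j,17)$ be the transition. Put
\[
\tau_j=\lambda_{\psi_j},\qquad\theta_j=\min\bigl(\{\tau_j\}\cup\{\lambda_\varphi:\varphi\in\Phi_j\}\bigr),\qquad P_j=\tau_1\cdots\tau_{j-1}.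
\]
Let $M_j$ be an upper bound for $\operatorname{Re}F^l(g(w))$, where $g\in\Phi_j\cup\{\psi_j\}$, $l$ runs from $0$ to the time of $g$, and $w\in U_{q_j}$ if $g\in\Phi_j$, $w\in U_{q_{j+1}}$ if $g=\psi_j$. It exists because finitely many continuous functions on compact sets are involved. All these numbers are fixed before the lengths of the stages. Choose integers $N_1,N_2,\ldots\ge1$ such that for all $j\ge2$
\begin{equation}\label{eq:choice}
\Bigl(\frac{4}{3\theta_jP_j}\Bigr)^d\le7^{N_{j-1}/j},\qquad a_n\ge e^{M_j}\ \text{ for all } n\ge N_{j-1};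
\end{equation}
the second condition can be met because $a_n\to\infty$.

Let $\Psi_1,\Psi_2,\dots$ be the sequence consisting of $N_1$ copies of $\Phi_1$, then $\{\psi_1\}$, then $N_2$ copies of $\Phi_2$, then $\{\psi_2\}$, and so on. Step $k$ is \emph{in stage $j$} if $\Psi_k$ is one of the $N_j$ copies of $\Phi_j$ or the family $\{\psi_j\}$ that follows them. Put $p_0=q_1$, and for step $k$ in stage $j$ let $p_k=q_j$ if $\Psi_k=\Phi_j$ and $p_k=q_{j+1}$ if $\Psi_k=\{\psi_j\}$. Then $p_{k-1}=q_j$ in both cases, so the hypotheses of Lemma~\ref{lem:cantor} hold by (S1), (S3) and Lemma~\ref{lem:transition}. Let $C$ be the resulting compact set. Note that $k\ge N_{j-1}$ if step $k+1$ is in stage $j\ge2$, and that $j\to\infty$ as $k\to\infty$.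

\emph{Dimension.} Let step $k+1$ be in stage $j\ge2$. Then $\eta_{k+1}\ge\theta_j$. Among the first $k$ steps the transitions are exactly $\psi_1,\dots,\psi_{j-1}$, contributing factors $\sigma=\tau_i^d$, and all other factors $\sigma$ are at least $1$ by (S4). So $\sigma_1\cdots\sigma_k\ge P_j^d$, and \eqref{eq:choice} gives $\Gamma_k\le7^{N_{j-1}/j}\le7^{k/j}$. Hence $\limsup\frac1k\log\Gamma_k\le0$, and $\dim\exp(C)=\dim C\ge d$ by Lemma~\ref{lem:cantor} and (D2).

\emph{Slow escape.} Let $x\in C$, with word $(g_k)$ and points $y_k$. Let $n(k)$ be the sum of the times of $g_1,\dots,g_k$, so $n(0)=0$ and $n(k)\ge k$. We claim that $F^{n(k)}(x)-y_k\in2\pi i\mathbb{Z}$. This holds for $k=0$. If it holds for $k$ and $\nu=n(k+1)-n(k)$ is the time of $g_{k+1}$, then by periodicity $F^{n(k)+l}(x)=F^l(y_k)=F^l(g_{k+1}(y_{k+1}))$ for $1\le l\le\nu$, and for $l=\nu$ this point lies in $y_{k+1}+2\pi i\mathbb{Z}$. Consequently, if step $k+1$ is in stage $j$ and $n(k)\le n<n(k+1)$, then $\operatorname{Re}F^n(x)=\operatorname{Re}F^l(g_{k+1}(y_{k+1}))$ with $l=n-n(k)<\nu$, and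
\[
Q_j-100\le\operatorname{Re}F^n(x)\le M_j .
\]
Here the lower bound is (S2) if $g_{k+1}\in\Phi_j$, and follows from $\operatorname{Re}q_j-17\ge Q_j-17$ and Lemma~\ref{lem:transition} if $g_{k+1}=\psi_j$. Since $Q_j\to\infty$, we get $\operatorname{Re}F^n(x)\to\infty$, so $e^x\in I(f)$ by \eqref{eq:dictionary}. If $j\ge2$, then $n\ge n(k)\ge k\ge N_{j-1}$, so $|f^n(e^x)|\le e^{M_j}\le a_n$ by \eqref{eq:choice}. Thus $\exp(C)\subset\mathrm{Slow}_a(f)\subset I(f)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By \eqref{eq:easy}, $\dim I(f)\le\operatorname{edim}(f)$. Suppose the inequality is strict and pick $d$ with $\dim I(f)<d<\operatorname{edim}(f)$. For every $R>0$ we have $\dim J_R(f)>d$ and $\dim(J_R(f)\cap I(f))<d$, so (D1) gives $\dim(J_R(f)\setminus I(f))>d$. Proposition~\ref{prop:systems} yields a $(Q_0+j,d)$-system for every $j\ge1$, and Proposition~\ref{prop:escape} gives $\dim I(f)\ge d$, a contradiction.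
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:refined}(a)]
By \eqref{eq:easy} and Theorem~\ref{thm:main}, $\dim(I(f)\cap J_R(f))=\dim I(f)=\operatorname{edim}(f)$. The formula for $\dim J_R(f)$ follows from (D1).
\end{proof}

\section{Hyperbolic sets far out}\label{sec:hyperbolic}

Systems mediate between the three quantities in Theorem~\ref{thm:refined}(b). Nonescaping orbits produce systems; we now show that a system produces a hyperbolic set, and that a hyperbolic set consists of nonescaping points of the Julia set.

\begin{lemma}\label{lem:hypinJ}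
For every $Q\in\mathbb{R}$, a hyperbolic set $X\subset\{|z|\ge e^Q\}$ is contained in $J_{e^Q}(f)\setminus I(f)$. Hence $h_Q\le\dim(J_{e^Q}(f)\setminus I(f))$.
\end{lemma}

\begin{proof}
Let $z\in X$. Its orbit stays in $X$, so it is bounded and $|f^n(z)|\ge e^Q$ for all $n$. Suppose $(f^n)$ were equicontinuous at $z$. The compact set $X$ has positive spherical distance $2\varepsilon$ from $\infty$, and there would be $\delta>0$ such that each $f^n(D(z,\delta))$ lies within spherical distance $\varepsilon$ of $f^n(z)\in X$. Then the functions $f^n$ are uniformly bounded on $D(z,\delta)$, and by Cauchy's estimate $(f^n)'(z)$ is bounded, contrary to $|(f^n)'(z)|\ge c\kappa^n$. So $z\in J(f)$.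
\end{proof}

\begin{lemma}\label{lem:systemhyp}
If $Q\ge Q_0$, $d>0$ and a $(Q,d)$-system exists, then $h_{Q-100}\ge d$.
\end{lemma}

\begin{proof}
Let $\Phi$ be a $(Q,d)$-system at $p$. Apply Lemma~\ref{lem:cantor} with $p_k=p$ and $\Psi_k=\Phi$ for all $k$. Here $\sigma_k\ge1$ and $\eta_k$ is constant, so $\Gamma_k$ is bounded, and the compact set $L=\pi(\Sigma)\subset U_p$ has $\dim L\ge d$. Since $\pi(g_1g_2\dots)=g_1(\pi(g_2g_3\dots))$, we have $L=\bigcup_{\varphi\in\Phi}\varphi(L)$. We add the intermediate points of the orbits:
\[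
X=\exp\Bigl(\bigcup_{\varphi\in\Phi}\ \bigcup_{0\le l<n_\varphi}F^l(\varphi(L))\Bigr).
\]
This is a finite union of continuous images of $L$, hence compact. By (S2), $X\subset\{|z|\ge e^{Q-100}\}$. The terms with $l=0$ give $X\supset\exp(L)$, so $\dim X\ge d$. If $z=\exp F^l(\varphi(w))$ with $w\in L$ and $l<n_\varphi$, then $f(z)=\exp F^{l+1}(\varphi(w))$; this lies in $X$ by definition if $l+1<n_\varphi$, and it equals $e^w\in\exp(L)\subset X$ if $l+1=n_\varphi$. So $f(X)\subset X$.

Let $z=e^\zeta\in X$. As $f^n(z)\in X$ for all $n$, \eqref{eq:dictionary} shows that all $F^n(\zeta)$ are defined and have real part at least $Q-100\ge L_0+100$. By \eqref{eq:expansion}, $|F'(\xi)|>7$ whenever $\operatorname{Re}F(\xi)\ge L_0+100$, so $|(F^n)'(\zeta)|\ge7^n$. Differentiating $\exp\circ F^n=f^n\circ\exp$ gives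
\[
|(f^n)'(z)|=|(F^n)'(\zeta)|\,\frac{|f^n(z)|}{|z|}\ge7^n\,\frac{e^{Q-100}}{\max_{u\in X}|u|}.
\]
Thus $X$ is hyperbolic.
\end{proof}

For instance, Example~\ref{ex:expsystem} shows that $\operatorname{ehd}(f)\ge1$ for $f(z)=e^z$.

\begin{proposition}\label{prop:lower}
We have $\inf_{R>0}\dim(J_R(f)\setminus I(f))=\operatorname{ehd}(f)$, and $\dim\mathrm{Slow}_a(f)\ge\operatorname{ehd}(f)$ for every sequence $a$ with $a_n\to\infty$.
\end{proposition}

\begin{proof}
Let $Q\ge Q_0$. For every $d$ with $0<d<\dim(J_{e^Q}(f)\setminus I(f))$, Proposition~\ref{prop:systems} and Lemma~\ref{lem:systemhyp} give $h_{Q-100}\ge d$. Together with Lemma~\ref{lem:hypinJ},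
\[
h_Q\le\dim\bigl(J_{e^Q}(f)\setminus I(f)\bigr)\le h_{Q-100}.
\]
The middle term is nonincreasing in $Q$, so its infimum is its limit as $Q\to\infty$, and both outer terms tend to $\operatorname{ehd}(f)$. For the second claim let $0<d<\operatorname{ehd}(f)$. Then $\dim(J_{e^Q}(f)\setminus I(f))\ge h_Q>d$ for all $Q\ge Q_0$, and Propositions~\ref{prop:systems} and~\ref{prop:escape} give $\dim\mathrm{Slow}_a(f)\ge d$.
\end{proof}

\section{Very slow escape}\label{sec:slow}

It remains to find a sequence $a$ with $\dim\mathrm{Slow}_a(f)\le\operatorname{ehd}(f)$. This is an upper bound, so we need efficient covers, and the natural ones are images of disks under return branches. We therefore need an upper bound for $\sum\lambda_\varphi^s$ over \emph{all} return branches of a given time between two given places. It comes from running the earlier argument backwards: if the sum were large, we could close the branches up with a transition and obtain a system, hence a hyperbolic set of too large a dimension. Branches of the same time overlap only boundedly, so here disjointness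 costs a fixed factor and no covering lemma is needed.

\begin{lemma}\label{lem:sum}
Let $Q\ge Q_0$, $s'>h_{Q-100}$ and $\operatorname{Re}p,\operatorname{Re}q\ge Q$. Let $\tau=\lambda_\psi$, where $\psi=\psi_{q,p}\colon D(p,90)\to D(q,17)$ is the transition. Then for all $n\ge1$ and $s\ge s'$,
\[
\sum_{\varphi\in\mathcal{R}^Q_n(p,q)}\lambda_\varphi^{\,s}\le13\,\tau^{-s'}\,7^{-n(s-s')} .
\]
\end{lemma}

\begin{proof}
Since $\lambda_\varphi\le7^{-n}$, it suffices to treat $s=s'$.

\emph{Bounded overlap.} Each $\varphi\in\mathcal{R}^Q_n(p,q)$ has at most $12$ other members $\tilde\varphi$ with $\varphi(U_q)\cap\tilde\varphi(U_q)\ne\emptyset$. Let $(T_0,\dots,T_{n-1},k)$ and $(\tilde T_0,\dots,\tilde T_{n-1},\tilde k)$ be their data in \eqref{eq:return}, and let $\varphi(u)=\tilde\varphi(\tilde u)=v$ with $u,\tilde u\in U_q$. Then $F^l(v)\in T_l\cap\tilde T_l$, so $\tilde T_l=T_l$ for all $l<n$. Also $F^n(v)=u+2\pi ik=\tilde u+2\pi i\tilde k$, so $|k-\tilde k|\le40/2\pi<7$. Thus $\tilde\varphi$ is determined by $\varphi$ and $\tilde k$, there are at most $13$ values of $\tilde k$,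 and $\tilde k=k$ gives $\varphi$ itself.

\emph{Closing up.} Suppose the sum for $s=s'$ exceeds $13\tau^{-s'}$, and take a finite subfamily with sum at least $13\tau^{-s'}$. Color its members one at a time with $13$ colors so that members whose images of $U_q$ meet have different colors; this is possible since each member has at most $12$ such neighbors. Some color class $\mathcal{F}$ has $\sum_{\varphi\in\mathcal{F}}(\lambda_\varphi\tau)^{s'}\ge1$. We claim that $\{\varphi\circ\psi:\varphi\in\mathcal{F}\}$ is a $(Q,s')$-system at $p$. The maps $\varphi\circ\psi$ are univalent from $D(p,90)$ into $D(p,16)$ and satisfy (S1). Since $\psi(U_p)\subset D(q,17)\subset U_q$, the sets $\varphi\circ\psi(U_p)$ are pairwise disjoint and $\lambda_{\varphi\circ\psi}\ge\lambda_\varphi\tau$; this gives (S3) and (S4). Let $m$ be the time of $\psi$. From $F^n\circ\varphi\circ\psi=\psi+2\pi ik$ and periodicity, $F^{n+m}\circ\varphi\circ\psi=F^m\circ\psi$, so $\varphi\circ\psi$ is a branch of time $n+m$. For $w\in D(p,90)$, the real part of $F^l(\varphi(\psi(w)))$ is at least $Q-100$ for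 $0\le l\le n$ by Lemma~\ref{lem:return}; it equals $\operatorname{Re}F^{l-n}(\psi(w))\ge\operatorname{Re}q-17\ge Q-17$ for $n\le l<n+m$ by Lemma~\ref{lem:transition}; and it equals $\operatorname{Re}w>Q-90$ for $l=n+m$. This is (S2). Lemma~\ref{lem:systemhyp} now gives $h_{Q-100}\ge s'$, a contradiction.
\end{proof}

The bound depends on $p$ and $q$ through $\tau$, but not on $n$, and a slightly larger exponent gains a factor that is exponentially small in $n$. This suggests the choice of $a$. We inspect the orbit at times $t_1<t_2<\cdots$. The bound $|f^n(z)|\le a_n$ leaves only finitely many unit disks, modulo $2\pi i$, in which the orbit can be at time $t_r$; and if $t_{r+1}-t_r$ is large enough, the exponential gain outweighs both the number of disks and the constants $\tau^{-s'}$.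

\begin{proposition}\label{prop:upper}
There is a sequence $a=(a_n)$ with $a_n\to\infty$ and $\dim\mathrm{Slow}_a(f)\le\operatorname{ehd}(f)$.
\end{proposition}

\begin{proof}
\emph{The sequence.} Let $h=\operatorname{ehd}(f)$, and for $m\ge1$ let $s_m'=h+\frac1m$ and $s_m=h+\frac2m$. Since $h_Q$ decreases to $h$, we can choose $Q_0\le Q_1<Q_2<\cdots$ tending to infinity with $h_{Q_m-100}<s_m'$. For $1\le m\le r$ let $\mathcal{C}_{m,r}$ be a finite subset of the rectangle $\{Q_m\le\operatorname{Re}w\le Q_r,\ |\operatorname{Im}w|\le\pi\}$ such that the disks $D(p,1)$, $p\in\mathcal{C}_{m,r}$, cover the rectangle. Let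
\[
K_{m,r}=13\max\bigl\{\lambda_{\psi_{q,p}}^{-s_m'}:p\in\mathcal{C}_{m,r},\ q\in\mathcal{C}_{m,r+1}\bigr\}.
\]
By Lemma~\ref{lem:sum} with $Q=Q_m$, $s'=s_m'$ and $s=s_m$,
\begin{equation}\label{eq:sumbound}
\sum_{\varphi\in\mathcal{R}^{Q_m}_n(p,q)}\lambda_\varphi^{\,s_m}\le K_{m,r}\,7^{-n/m}\qquad(p\in\mathcal{C}_{m,r},\ q\in\mathcal{C}_{m,r+1},\ n\ge1).
\end{equation}
For each $r\ge1$ choose an integer $n_r\ge1$ so large that
\begin{equation}\label{eq:gaps}
7^{s_m}\,(\#\mathcal{C}_{m,r+1})\,K_{m,r}\,7^{-n_r/m}\le\tfrac12\qquad\text{for all } m\le r;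
\end{equation}
these are finitely many conditions. Put $t_1=1$, $t_{r+1}=t_r+n_r$, and define $a_n=e^{Q_r}$ for $t_r\le n<t_{r+1}$. Then $a_n\to\infty$.

\emph{Reduction.} Fix $m\ge1$; we show that $\dim\mathrm{Slow}_a(f)\le s_m$, which suffices since $s_m\to h$. For $r_0\ge m$ put $l_r=t_r-t_{r_0}$, and let $Y_{r_0}$ be the set of all $\zeta$ with $|\operatorname{Im}\zeta|\le\pi$ such that $F^l(\zeta)$ is defined with $\operatorname{Re}F^l(\zeta)\ge Q_m$ for all $l\ge0$, and $\operatorname{Re}F^{l_r}(\zeta)\le Q_r$ for all $r\ge r_0$. If $z\in\mathrm{Slow}_a(f)$, there is $r_0\ge m$ with $e^{Q_m}\le|f^n(z)|\le a_n$ for all $n\ge t_{r_0}$. Write $f^{t_{r_0}}(z)=e^\zeta$ with $|\operatorname{Im}\zeta|\le\pi$. By \eqref{eq:dictionary}, $\operatorname{Re}F^l(\zeta)=\log|f^{t_{r_0}+l}(z)|$, and $a_{t_r}=e^{Q_r}$, so $\zeta\in Y_{r_0}$. Hence $\mathrm{Slow}_a(f)\subset\bigcup_{r_0\ge m}f^{-t_{r_0}}(\exp Y_{r_0})$, and by (D1) and (D2) it is enough to prove $\mathcal{H}^{s_m}(Y_{r_0})=0$ for each $r_0\ge m$.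

\emph{Covers.} Let $\zeta\in Y_{r_0}$. For $r\ge r_0$ we have $Q_m\le\operatorname{Re}F^{l_r}(\zeta)\le Q_r$, so there are $\kappa_r\in\mathbb{Z}$, with $\kappa_{r_0}=0$, and $p_r\in\mathcal{C}_{m,r}$ such that $y_r:=F^{l_r}(\zeta)-2\pi i\kappa_r\in D(p_r,1)$. By periodicity $\operatorname{Re}F^l(y_r)\ge Q_m$ for all $l\ge0$, and $F^{n_r}(y_r)=F^{l_{r+1}}(\zeta)=y_{r+1}+2\pi i\kappa_{r+1}$. Lemma~\ref{lem:return} gives $\varphi_r\in\mathcal{R}^{Q_m}_{n_r}(p_r,p_{r+1})$ with $\varphi_r(y_{r+1})=y_r$. Since $y_{r_0}=\zeta$, for every $\rho>r_0$ the set $Y_{r_0}$ is covered by the countably many sets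
\[
\varphi_{r_0}\circ\dots\circ\varphi_{\rho-1}\bigl(D(p_\rho,1)\bigr),\qquad p_r\in\mathcal{C}_{m,r}\ (r_0\le r\le\rho),\quad\varphi_r\in\mathcal{R}^{Q_m}_{n_r}(p_r,p_{r+1}).
\]
Each $\varphi_r$ maps $U_{p_{r+1}}$ into $D(p_r,16)\subset U_{p_r}$, so by the chain rule and \eqref{eq:distortion} the derivative of the composition on $D(p_\rho,1)$ is at most $\prod_r7\lambda_{\varphi_r}$ in modulus, and the diameter of the set is at most $2\prod_r7\lambda_{\varphi_r}$. Sum the $s_m$-th powers first over the $\varphi_r$ for fixed centers, using \eqref{eq:sumbound}, and then over the $\prod_{r=r_0}^{\rho}\#\mathcal{C}_{m,r}$ choices of centers. By \eqref{eq:gaps} the total is at most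
\[
2^{s_m}(\#\mathcal{C}_{m,r_0})\prod_{r=r_0}^{\rho-1}7^{s_m}(\#\mathcal{C}_{m,r+1})K_{m,r}7^{-n_r/m}\le2^{s_m}(\#\mathcal{C}_{m,r_0})\,2^{-(\rho-r_0)},
\]
which tends to $0$ as $\rho\to\infty$. Given $\delta>0$, once the total is below $\delta^{s_m}$ every set in the cover has diameter less than $\delta$. So $\mathcal{H}^{s_m}_\delta(Y_{r_0})=0$ for every $\delta$, and $\mathcal{H}^{s_m}(Y_{r_0})=0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:refined}(b)]
The first equality and the bound $\dim\mathrm{Slow}_a(f)\ge\operatorname{ehd}(f)$ for all $a$ are Proposition~\ref{prop:lower}. For the sequence $a$ of Proposition~\ref{prop:upper} equality holds, so the minimum is attained and equals $\operatorname{ehd}(f)$. The final chain of inequalities follows from the lower bound, the inclusion $\mathrm{Slow}_a(f)\subset I(f)$ and Theorem~\ref{thm:main}.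
\end{proof}

\begin{thebibliography}{9}

\bibitem{EL}
Eremenko and Lyubich, Ann. Inst. Fourier \textbf{42} (1992).

\bibitem{RS}
Lasse Rempe and Gwyneth M. Stallard, \emph{Hausdorff dimensions of escaping sets of transcendental entire functions}, arXiv:0904.3072 (2009).

\end{thebibliography}
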